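\title{Tempered spherical varieties of quasi-split groups}

\begin{abstract}
Let $G$ be a quasi-split connected reductive group over a local field $k$ of characteristic zero, let $B$ be a Borel subgroup defined over $k$, and let $X$ be a spherical $G$-variety whose open $G$-orbit has a $k$-point and carries an eigenmeasure. We prove that $L^2(X)$ is tempered if and only if the stabilizer $P_X$ of the open $B$-orbit equals $B$. Both implications are estimates for the volume of $g\Omega\cap\Omega$ with $\Omega$ compact. When $P_X\neq B$, a split torus fixing a generic point makes this volume decay too slowly. When $P_X=B$, the volume is controlled by the singularities of one regular function on $G$, and we bound these by degenerating the stabilizer and using the semicontinuity of complex singularity exponents.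
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The statement}

Let $k$ be a local field of characteristic zero, that is, $\mathbb R$, $\mathbb C$ or a finite extension of $\mathbb Q_p$, and let $G$ be a connected reductive group over $k$. A \emph{spherical $G$-variety} is a normal $G$-variety $X$ over $k$ on which a Borel subgroup of $G_{\bar k}$ has an open orbit. Then $G$ has an open orbit $X^\bullet\subset X$, and we assume throughout that $X^\bullet(k)\neq\emptyset$. Actions are written on the left; a right action becomes a left action by $g\cdot x=xg^{-1}$.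

We fix an \emph{eigenmeasure} on $X^\bullet(k)$: a Radon measure $\mu$ of full support such that $\mu(gE)=\chi(g)\mu(E)$ for all Borel sets $E$, where $\chi:G(k)\to\mathbb R_{>0}$ is a continuous homomorphism. Examples are the measure attached to a nowhere vanishing eigen-volume form, and an invariant measure when one exists. The formula
\begin{equation}\label{eq:pi}
(\pi(g)f)(x)=\chi(g)^{-1/2}f(g^{-1}x)
\end{equation}
defines a unitary representation $\pi$ of $G(k)$ on $L^2(X):=L^2(X^\bullet(k),\mu)$, and $\pi(g)$ maps nonnegative functions to nonnegative functions. The \emph{tempered dual} $\operatorname{Temp}(G)$ is the set of irreducible unitary representations of $G(k)$ that are weakly contained in the regular representation $\lambda_G$ on $L^2(G(k))$; weak containment is recalled in Section~\ref{sec:decay}. We call $X$ \emph{tempered} if the support of the Plancherel measure of $L^2(X)$ is contained in $\operatorname{Temp}(G)$.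

Suppose now that $G$ is quasi-split, and fix a Borel subgroup $B$ defined over $k$. Let $\mathring X$ be the open $B$-orbit in $X$ and
\[
P_X=\{g\in G: g\mathring X=\mathring X\}
\]
its stabilizer. It contains $B$, so it is a parabolic subgroup.

\begin{theorem}\label{thm:main}
Let $G$ be quasi-split and let $X$ be a spherical $G$-variety with $X^\bullet(k)\neq\emptyset$, with an eigenmeasure $\mu$ as above. Then $X$ is tempered if and only if $P_X=B$.
\end{theorem}

This equivalence is posed as a conjecture in \cite{BP}.

\subsection{What the two conditions measure}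

For a compact set $\Omega\subset X^\bullet(k)$, formula \eqref{eq:pi} gives
\[
\langle\pi(g)1_\Omega,1_\Omega\rangle=\chi(g)^{-1/2}\mu(g\Omega\cap\Omega),
\]
and these numbers dominate the matrix coefficients of all bounded functions supported in $\Omega$. Temperedness is a rate of decay of matrix coefficients: up to small losses, decay like $\delta(t)^{-1/2}$ on the positive chamber of a maximal torus of $B$, where $\delta$ is the modulus character of $B$ (Lemmas~\ref{lem:upper} and \ref{lem:criterion}). So $X$ is tempered when group elements move compact sets off themselves fast enough, and large stabilizers are the obstruction.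

Two extreme cases show the pattern. If $G$ is a torus, then $P_X=B=G$, and every unitary representation of the abelian group $G(k)$ is weakly contained in $\lambda_G$. If $X$ is a point and $G$ is not a torus, then $P_X=G\neq B$, and $\pi$ is the trivial representation, whose coefficient does not decay at all. In general $P_X$ records how much of the second case survives in $X$: the stabilizer of a point of $\mathring X$ contains the derived group of a Levi subgroup $L$ of $P_X$ (Proposition~\ref{prop:local}). If $P_X\neq B$, then $[L,L]$ contains a split torus, and along this torus the decay falls short of $\delta^{-1/2}$ by exactly the contribution of $L$. One is led to guess that this is the only obstruction. That converse is the harder half of the theorem.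

Quasi-splitness is needed for more than the definition of $P_X$. For the compact group $\mathrm{SO}_3(\mathbb R)$ acting on a point, $\pi$ is the trivial representation, which occurs in $\lambda_G$, while over $\mathbb C$ the open orbit of a Borel subgroup is stabilized by all of $G$. On the other hand, neither the normality of $X$ nor the boundary $X\setminus X^\bullet$ plays a role, because both conditions in the theorem depend on $X^\bullet$ only.

\subsection{Plan}

Section~\ref{sec:decay} turns temperedness into decay estimates, Section~\ref{sec:examples} carries out the whole method for $\mathrm{SL}_2$ and $\mathrm{SL}_3$, and Section~\ref{sec:local} describes the generic stabilizer. Section~\ref{sec:necessity} proves that a tempered $X$ has $P_X=B$. Section~\ref{sec:weight} reduces the converse to the local integrability of $|F|^{-s}$, $s<\frac12$, for an explicit $F\in k[G]$, and Section~\ref{sec:singular} proves this integrability, first over $\mathbb C$ and then over $k$.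

\subsection{Conventions}\label{sec:conventions}

The absolute value $|\cdot|$ on $k$ is the normalized one: multiplication by $y$ scales additive Haar measure by $|y|$. Thus $|z|_{\mathbb C}=z\bar z$, and for every $k$ the function $|y|^\beta$ is integrable near $0\in k$ if and only if $\beta>-1$. Lie algebras are written $\mathfrak g,\mathfrak b,\dots$. We use characteristic zero freely: orbit maps are separable, $\operatorname{Lie}(H_1\cap H_2)=\mathfrak h_1\cap\mathfrak h_2$, Galois-stable subvarieties are defined over $k$, and a unipotent group $U$ is connected, with $\exp:\mathfrak u\to U$ an isomorphism of varieties that carries Lebesgue measure to Haar measure. If $V$ is a smooth geometrically irreducible $k$-variety, then $V(k)$ is a $k$-analytic manifold, and the $k$-points of a proper closed subvariety form a null set in it, in particular a set with empty interior. The letter $C$ denotes positive constants that may change from line to line, and $u\asymp u'$ means $C^{-1}u\le u'\le Cu$.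

The sets $\mathring X\subset X^\bullet$ are open, Galois-stable and hence defined over $k$, and so is $P_X$. For $x\in X^\bullet(k)$ the orbit map $G\to X^\bullet$ is smooth, so the orbit $O=G(k)x$ is open in $X^\bullet(k)$ and homeomorphic to $G(k)/G_x(k)$. Being open, $O$ is not contained in $X^\bullet\setminus\mathring X$. Hence
\begin{equation}\label{eq:orbits}
\text{every $G(k)$-orbit in $X^\bullet(k)$ is open and meets $\mathring X(k)$.}
\end{equation}

\section{Temperedness and decay of matrix coefficients}\label{sec:decay}

\subsection{Weak containment}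

Let $\Gamma$ be a second countable unimodular locally compact group. For unitary representations $\pi,\pi'$ of $\Gamma$ one says that $\pi$ is \emph{weakly contained} in $\pi'$, written $\pi\prec\pi'$, if $\|\pi(\varphi)\|\le\|\pi'(\varphi)\|$ for all $\varphi\in C_c(\Gamma)$, where $\pi(\varphi)=\int\varphi(g)\pi(g)\,dg$. The relation is transitive, and a direct sum is weakly contained in $\pi'$ if each summand is. We use three textbook facts: weak containment is preserved by induction from a closed subgroup; it is preserved by tensoring with a fixed representation; and if $\Gamma$ is amenable, for example abelian, the trivial representation is weakly contained in $\lambda_\Gamma$.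

The group $G(k)$ is of type I. A unitary representation $\pi$ on a separable space is therefore a direct integral of irreducible representations with respect to a well-defined measure class on the unitary dual, its Plancherel measure. The support of this measure is the closed set of irreducible representations weakly contained in $\pi$, and $\pi\prec\pi'$ if and only if the support of $\pi$ lies in that of $\pi'$. Hence
\[
X\text{ is tempered}\iff L^2(X)\prec\lambda_G .
\]

\subsection{Structure of $G(k)$ and the function $\Xi$}\label{sec:structure}

Let $N$ be the unipotent radical of $B$, let $T$ be \emph{any} maximal $k$-torus of $B$, and let $A$ be its maximal split subtorus. We shall have to choose $T$ in terms of a point of $X$, so we note that all choices are equally good. The maximal $k$-tori of $B$ are its Levi $k$-subgroups, so they are $N(k)$-conjugate, and one of them is the centralizer of a maximal split torus of $G$, because $B$ is a minimal parabolic $k$-subgroup. Hence $A$ is always a maximal split torus of $G$, and $T=Z_G(A)$.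

Put $\mathfrak a=X_*(A)\otimes\mathbb R$. Restriction identifies $X^*(T)_k\otimes\mathbb R$ with $\mathfrak a^*$, where $X^*(T)_k$ is the group of $k$-rational characters. Define $\log_T:T(k)\to\mathfrak a$ by $\langle\theta,\log_T t\rangle=\log|\theta(t)|$ for $\theta\in X^*(T)_k$; this is a homomorphism with compact kernel. Let $\mathfrak a^+$ be the closed cone on which all roots of $A$ in $\mathfrak n$ are nonnegative, and put
\[
T^+=\log_T^{-1}(\mathfrak a^+),\qquad \delta(b)=|\det\operatorname{Ad}(b)|_{\mathfrak n}|\quad(b\in B(k)).
\]
The character $\det\operatorname{Ad}|_{\mathfrak n}$ of $T$ is $k$-rational and restricts on $A$ to $2\rho$, the sum of the roots of $A$ in $\mathfrak n$ with multiplicity. So $\delta(t)=e^{2\rho(\log_T t)}$. If $k$ is archimedean, we write $Z\mapsto e^Z$ for the continuous homomorphism $\mathfrak a\to A(k)$ with $\gamma\otimes r\mapsto\gamma(e^{r/[k:\mathbb R]})$; it satisfies $\log_Te^Z=Z$.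

Let $K$ be a good maximal compact subgroup of $G(k)$ relative to $A$, with Haar measure $d\kappa$ of total mass $1$; it is open if $k$ is $p$-adic. Define $v(b\kappa)=\delta(b)^{1/2}$ for $b\in B(k)$, $\kappa\in K$, which makes sense by (F1) below since $\delta$ is trivial on the compact group $B(k)\cap K$, and define Harish-Chandra's function
\[
\Xi(g)=\int_Kv(\kappa g)\,d\kappa .
\]
We use the following standard facts of Harish-Chandra; in the $p$-adic case see \cite[I.1, II.1]{Wal}.
\begin{itemize}
\item[(F1)] $G(k)=B(k)K=KT^+K$; if $k$ is archimedean, $G(k)=Ke^{\mathfrak a^+}K$.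
\item[(F2)] $\Xi(g)=\Xi(g^{-1})$.
\item[(F3)] $\Xi(g_1gg_2)\le C\,\Xi(g)$ for $g_1,g_2$ in a fixed compact set.
\item[(F4)] $\Xi(t)\le C\delta(t)^{-1/2}(1+\|\log_Tt\|)^{r}$ for $t\in T^+$, for some $r$ and any norm on $\mathfrak a$.
\item[(F5)] If $k$ is $p$-adic, $\operatorname{vol}(KtK)\le C\delta(t)$ for $t\in T^+$. If $k$ is archimedean, $\int_{G(k)}\phi\,dg=\int_K\int_{\mathfrak a^+}\int_K\phi(\kappa_1e^Z\kappa_2)\,j(Z)\,d\kappa_1\,dZ\,d\kappa_2$, where $j$ is a constant times a product of powers of hyperbolic sines of the positive real roots, and $0\le j(Z)\le Ce^{2\rho(Z)}$.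
\end{itemize}

\subsection{A necessary condition}

\begin{lemma}\label{lem:upper}
If $\pi\prec\lambda_G$ and $f$ is a $K$-fixed vector of $\pi$, then $|\langle\pi(g)f,f\rangle|\le\Xi(g)\|f\|^2$ for all $g\in G(k)$.
\end{lemma}

\begin{proof}
Let $m$ be the image of $d\kappa_1\,d\kappa_2$ under $(\kappa_1,\kappa_2)\mapsto\kappa_1g\kappa_2$. Since $f$ is $K$-fixed, $\langle\pi(g)f,f\rangle=\langle\pi(m)f,f\rangle$, so it suffices to show $\|\pi(m)\|\le\|\lambda_G(m)\|\le\Xi(g)$.

For the first inequality let $\phi_n\in C_c(G(k))$ be nonnegative, of integral $1$, with supports shrinking to $1$. Then $\phi_n*m\in C_c(G(k))$, the operators $\pi(\phi_n*m)=\pi(\phi_n)\pi(m)$ tend strongly to $\pi(m)$, and $\|\pi(\phi_n*m)\|\le\|\lambda_G(\phi_n*m)\|\le\|\lambda_G(m)\|$.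

For the second, inversion intertwines the left and right regular representations, so $\|\lambda_G(m)\|=\|R\|$ with $Ru(x)=\int u(xy)\,dm(y)$. The function $x\mapsto\int v(xy)\,dm(y)=\int_Kv(x\kappa g)\,d\kappa$ is right $K$-invariant, transforms under $B(k)$ on the left like $v$, and equals $\Xi(g)$ at $x=1$. By (F1) it equals $\Xi(g)v$. The same argument with $g^{-1}$, and (F2), give $\int v(xy^{-1})\,dm(y)=\Xi(g)v(x)$. Now apply Schur's test with the positive function $v$. By the Cauchy--Schwarz inequality,
\[
|Ru(x)|^2\le\Xi(g)\,v(x)\int|u(xy)|^2v(xy)^{-1}\,dm(y),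
\]
and integrating over $x$ with the substitution $x'=xy$ yields
\[
\|Ru\|^2\le\Xi(g)\int_{G(k)}|u(x')|^2v(x')^{-1}\int v(x'y^{-1})\,dm(y)\,dx'=\Xi(g)^2\|u\|^2.\qedhere
\]
\end{proof}

\subsection{A sufficient condition}

By (F5) the double coset of $t$ has size at most $C\delta(t)$, so a coefficient bounded by $\delta(t)^{-s}$ lies in $L^p$ when $sp>1$. As $s\to\frac12$ this gives $L^{2+\eta}$ for every $\eta>0$, which forces weak containment in the regular representation. The split center is a nuisance, because $\delta$ is trivial on it. We remove it by passing to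
\[
G^1=\bigcap\ker\bigl(\text{continuous homomorphisms }G(k)\to\mathbb R_{>0}\bigr).
\]
This subgroup is closed and normal, hence unimodular. It contains $K$, so $G^1=K(T^+\cap G^1)K$, and $G(k)/G^1$ is abelian. Working on $G^1$ has a second advantage: $\chi$ is trivial on it.

\begin{lemma}\label{lem:criterion}
Let $\pi$ be a unitary representation of $G(k)$. Suppose that for a dense set of vectors $f$ and every $0<s<\frac12$ there is a constant $C_{f,s}$ with
\[
|\langle\pi(\kappa_1t\kappa_2)f,f\rangle|\le C_{f,s}\,\delta(t)^{-s}\qquad(t\in T^+\cap G^1,\ \kappa_1,\kappa_2\in K).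
\]
Then $\pi\prec\lambda_G$.
\end{lemma}

\begin{proof}
Write $c_f(g)=\langle\pi(g)f,f\rangle$.

\emph{Step 1: $c_f\in L^p(G^1)$ for every $p>2$.} Let $\mathfrak a^G\subset\mathfrak a$ be the subspace killed by the $k$-rational characters of $G$, and let $\mathfrak a_G=X_*(A_G)\otimes\mathbb R$, where $A_G$ is the maximal split central torus. Then $\mathfrak a=\mathfrak a^G\oplus\mathfrak a_G$, and $\mathfrak a^G$ is spanned by the cocharacters of $A\cap[G,G]$. A rational character $\theta$ of $G$ has $|\theta|=1$ on $G^1$, so $\log_T(T^+\cap G^1)\subset\mathfrak a^{G,+}:=\mathfrak a^G\cap\mathfrak a^+$. The simple relative roots form a basis of $(\mathfrak a^G)^*$, and $2\rho$ is a combination of them with strictly positive coefficients, so $2\rho(Z)\ge c\|Z\|$ on $\mathfrak a^{G,+}$ with $c>0$. Choose $s<\frac12$ with $sp>1$.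

Let $k$ be $p$-adic. Then $G^1$ is open, and it is a union of double cosets $KtK$ with $t\in T^+\cap G^1$. The image of $\log_T$ is a lattice, and the open subgroup $T(k)\cap K$ has finite index in the compact group $\ker\log_T$, so a bounded number of double cosets lie over each lattice point. With (F5),
\[
\int_{G^1}|c_f|^p\,dg\le C\sum_Ze^{(1-sp)2\rho(Z)}<\infty,
\]
the sum running over the lattice points in $\mathfrak a^{G,+}$.

Let $k$ be archimedean. The differential of a continuous homomorphism $G(k)\to\mathbb R_{>0}$ kills $[\mathfrak g,\mathfrak g]$, so $e^{\mathfrak a^G}\subset G^1$, while the rational characters show that $G^1\cap e^{\mathfrak a_G}=1$. With (F1) and $\mathfrak a^+=\mathfrak a^{G,+}+\mathfrak a_G$ this gives $G(k)=G^1\times e^{\mathfrak a_G}$. The density $j$ is invariant under translation by $\mathfrak a_G$, so the formula in (F5) holds for $G^1$ with $\mathfrak a^{G,+}$ in place of $\mathfrak a^+$, and $\int_{G^1}|c_f|^p\,dg\le C\int_{\mathfrak a^{G,+}}e^{(1-sp)2\rho(Z)}\,dZ<\infty$.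

\emph{Step 2: $\pi|_{G^1}\prec\lambda_{G^1}$.} This is the Cowling--Haagerup--Howe argument. Let $\varphi\in C_c(G^1)$ and $\psi=\varphi^**\varphi$, so that $\pi(\psi)=\pi(\varphi)^*\pi(\varphi)$ is positive. Let $Q$ be a compact symmetric neighborhood of $1$ in $G^1$ containing the support of $\psi$. Cover $Q^2$ by finitely many translates, $Q^2\subset EQ$ with $E$ finite. By induction $Q^{n+1}\subset E^nQ$, so $\operatorname{vol}(Q^n)\le C_Q^n$ with $C_Q$ depending only on $Q$. Let $p>2$ and $1/p+1/q=1$. The function $\psi^{*n}=\lambda_{G^1}(\psi)^{n-1}\psi$ is supported in $Q^n$, and $\frac1q-\frac12=\frac12-\frac1p$. Two applications of H\"older's inequality give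
\[
\langle\pi(\psi)^nf,f\rangle=\int_{G^1}\psi^{*n}c_f\le\|\psi^{*n}\|_q\|c_f\|_p\le C_Q^{\,n(\frac12-\frac1p)}\|\lambda_{G^1}(\psi)\|^{n-1}\|\psi\|_2\|c_f\|_p .
\]
The left side is the $n$-th moment of the spectral measure of $\pi(\psi)$ at $f$, and for $f\neq0$ its $n$-th root tends to the largest point of the support. That point is thus at most $C_Q^{1/2-1/p}\|\lambda_{G^1}(\psi)\|$ for every $p>2$, hence at most $\|\lambda_{G^1}(\psi)\|$. The spectral projection of $\pi(\psi)$ for the interval $(\|\lambda_{G^1}(\psi)\|,\infty)$ kills a dense set of vectors and is zero. So $\|\pi(\varphi)\|^2=\|\pi(\psi)\|\le\|\lambda_{G^1}(\psi)\|=\|\lambda_{G^1}(\varphi)\|^2$.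

\emph{Step 3: from $G^1$ to $G(k)$.} Inducing Step 2 to $G(k)$ gives $\pi\otimes L^2(G(k)/G^1)\prec\lambda_G$. Since $G(k)/G^1$ is abelian, the trivial representation is weakly contained in $L^2(G(k)/G^1)$, so $\pi\prec\pi\otimes L^2(G(k)/G^1)\prec\lambda_G$.
\end{proof}

\section{Examples for $\mathrm{SL}_2$ and $\mathrm{SL}_3$}\label{sec:examples}

In this section $B$ is the group of upper triangular matrices, $T$ the diagonal torus, and $\chi=1$.

\begin{example}[The standard representation]\label{ex:standard}
Let $G=\mathrm{SL}_n$, $n\ge2$, act on $X=\mathbb A^n$, with $X^\bullet=\mathbb A^n\setminus\{0\}$ and $\mu$ Lebesgue measure. The orbit $Be_n$ consists of the last columns of elements of $B$, so $\mathring X=\{x_n\neq0\}$, and $P_X$ is the stabilizer of the hyperplane $x_n=0$. Thus $P_X=B$ exactly when $n=2$. Let $\Omega$ be a ball around $0$ for a $K$-invariant norm. Comparing $\Omega$ with boxes $\{|x_i|\le\varepsilon\ \forall i\}$ from inside and outside, we get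
\[
\mu(t\Omega\cap\Omega)\asymp\prod_i\min(1,|\tau_i|)\qquad\text{for }t=\operatorname{diag}(\tau_1,\dots,\tau_n).
\]
For $n=2$ and $t=\operatorname{diag}(\tau,\tau^{-1})$ with $|\tau|\ge1$, this is $|\tau|^{-1}=\delta(t)^{-1/2}$. Every $f\in C_c(X^\bullet(k))$ is dominated by a multiple of some $1_\Omega$, so $X$ is tempered by Lemma~\ref{lem:criterion}, with nothing to spare. For $n=3$ and $t=\operatorname{diag}(\tau,1,\tau^{-1})$ the volume is again $\asymp|\tau|^{-1}$, but $\delta(t)=|\tau|^4$, so $\Xi(t)\le C|\tau|^{-2}(1+\log|\tau|)^r$, and Lemma~\ref{lem:upper} shows that $X$ is not tempered. The conjugate $\operatorname{diag}(\tau,\tau^{-1},1)$ of $t$ lies in the subgroup $\mathrm{SL}_2=[L,L]$, which fixes the point $e_3\in\mathring X$; here $L$ is the block diagonal Levi subgroup of $P_X$.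
\end{example}

In general one cannot compute $\mu(t\Omega\cap\Omega)$ in coordinates. The next example shows the substitute.

\begin{example}[Quadrics]\label{ex:quadric}
Let $G=\mathrm{SL}_2$ act by conjugation on
\[
X=\Bigl\{x=\begin{pmatrix}a&b\\c&-a\end{pmatrix}:a^2+bc=D\Bigr\},\qquad D\in k^\times,
\]
a single orbit over $\bar k$. The action preserves $a^2+bc$ and Lebesgue measure on $\mathfrak{sl}_2$, so there is an invariant measure $\mu$, equal to $|2a|^{-1}db\,dc$ where $a\neq0$. The element $\begin{pmatrix}1&u\\0&1\end{pmatrix}$ sends $(a,c)$ to $(a+uc,c)$, and $t=\operatorname{diag}(\tau,\tau^{-1})$ sends $c$ to $\tau^{-2}c$. Hence $\mathring X=\{c\neq0\}$. This set is not $G$-stable, so $P_X=B$.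

Put $w(x)=|c|$. Then $w(tx)=\delta(t)^{-1}w(x)$. Let $\Omega$ be compact and $w\le C_1$ on $\Omega$. If $x\in t\Omega\cap\Omega$, then $\delta(t)w(x)=w(t^{-1}x)\le C_1$: the set $t\Omega\cap\Omega$ is squeezed toward the complement of the open $B$-orbit. By Chebyshev's inequality,
\[
\mu(t\Omega\cap\Omega)\le\mu\{x\in\Omega:w(x)\le C_1\delta(t)^{-1}\}\le C_1^s\,\delta(t)^{-s}\int_\Omega w^{-s}\,d\mu .
\]
Where $c=0$ we have $a^2=D\neq0$, so $(b,c)$ are local coordinates and the integral is finite for $s<1$. By Lemma~\ref{lem:criterion}, $X$ is tempered, with room to spare.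

Now pull $w$ back to the group. For $x_0=\begin{pmatrix}0&D\\1&0\end{pmatrix}$ the lower left entry of $gx_0g^{-1}$ is $F(g)=g_{22}^2-Dg_{21}^2$. Right translation by $\gamma(z)=\operatorname{diag}(z,z^{-1})$ replaces $(g_{21},g_{22})$ by $(zg_{21},z^{-1}g_{22})$, so
\[
F(g\gamma(z))=z^{-2}F_z(g),\qquad F_z(g)=g_{22}^2-Dz^4g_{21}^2\longrightarrow F_0(g)=g_{22}^2\quad(z\to0).
\]
All $F_z$ with $z\neq0$ are translates of $F$ up to a scalar. As $z\to0$ their two simple zeros merge into the double zero of $F_0$, and $|F_0|^{-s}$ is locally integrable exactly for $s<\frac12$. The limit belongs to Example~\ref{ex:standard} with $n=2$: there $g_{22}$ is the coordinate $x_2$ of $ge_2$, and $w=|x_2|^2$ satisfies $w(tx)=\delta(t)^{-1}w(x)$.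
\end{example}

The general proof follows this pattern. When $P_X=B$ there is a function $F$ on $G$ with the same homogeneity. It degenerates to a function $F_0$ that does not depend on the fine structure of $X$ and is integrable up to the exponent $\frac12$ that Lemma~\ref{lem:criterion} requires. Singularities can only get worse in a limit, so $F$ is at least as good as $F_0$.

\section{The stabilizer of a point of the open $B$-orbit}\label{sec:local}

\begin{proposition}\label{prop:local}
Let $x_0\in\mathring X(k)$, $H=G_{x_0}$, $P=P_X$ and $U=R_u(P)$. There is a Levi $k$-subgroup $L$ of $P$ with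
\[
P\cap H=L\cap H\supset[L,L].
\]
\end{proposition}

The preimage of $\mathring X$ under $g\mapsto gx_0$ is $BH$, so $P=\{g:gBH=BH\}$. The difficulty is to single out, among the Levi subgroups of $P$, one attached to $x_0$ and defined over $k$. The Levi subgroups are permuted simply transitively by $U$, so we look for a canonical $P$-equivariant map from $\mathring X$ to a $U$-torsor. It will be the logarithmic derivative of an equation $f$ of the complement of $BH$. In Example~\ref{ex:standard}, with $x_0=e_n$, one has $f(g)=g_{nn}$; the logarithmic derivative at $1$ is the linear form $\xi\mapsto-\xi_{nn}$, whose stabilizer is the block diagonal group.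

We first record a tool. Fix a faithful representation $W$ of $G$ over $k$, call an element of $\mathfrak g$ nilpotent if it is nilpotent on $W$, and put $\langle x,y\rangle=\operatorname{tr}_W(xy)$. This form is $\operatorname{Ad}(G)$-invariant, and \emph{it is nondegenerate on the Lie algebra of every connected reductive subgroup $M\subset G_{\bar k}$}. Indeed, let $S$ be a maximal torus of $M$. On $X_*(S)\otimes\mathbb Q$ the form is a sum of squares of the weights of $W$, hence positive definite, so it is nondegenerate on $\mathfrak s$. The radical of the form on $\mathfrak m$ is an $S$-stable ideal meeting $\mathfrak s$ trivially. It contains no root vector $e_\alpha$, since otherwise it would contain $0\neq[e_\alpha,e_{-\alpha}]\in\mathfrak s$. So it is zero. Weight spaces of weights $\alpha,\beta$ are orthogonal unless $\alpha+\beta=0$, so the orthogonal in $\mathfrak m$ of a parabolic subalgebra is the Lie algebra of the unipotent radical. In particular $\mathfrak p^\perp=\mathfrak u$ in $\mathfrak g$.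

\begin{proof}[Proof of Proposition~\ref{prop:local}]
\emph{Step 1: the equation $f$.} The orbit $\mathring X=B/(B\cap H)$ is affine, being a homogeneous space of a connected solvable group, so its complement in the smooth variety $X^\bullet$ is empty or of pure codimension one. Hence the reduced set $D=G\setminus BH$ is a divisor (possibly $0$), defined over $k$ and stable under $P$ on the left and $H$ on the right. The group $\operatorname{Pic}(G_{\bar k})$ is finite, so $mD=\operatorname{div}f$ for some $m\ge1$ and $f\in\bar k[G]$. Replacing $f$ by the product of its Galois conjugates, we may take $f\in k[G]$.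

We claim that $f$ is an eigenfunction of $P\times H$. By Rosenlicht's theorem, a unit on a connected algebraic group over $\bar k$ is a constant times a character. For $(p,h)\in P\times H$ the function $g\mapsto f(p^{-1}gh)$ has divisor $mD$, so
\[
f(p^{-1}gh)=c(p,h)\,\theta_{p,h}(g)\,f(g),\qquad\theta_{p,h}\in X^*(G_{\bar k}).
\]
Translating a character multiplies it by a constant, so $(p,h)\mapsto\theta_{p,h}$ is a homomorphism. On the connected group $(P\times H)^0\times G$ the functions $f(p^{-1}gh)$ and $f(g)$ have the same divisor, so their quotient is a constant times a character of $(P\times H)^0$ times a character of $G$. The quotient is $1$ for $(p,h)=(1,1)$, so the character of $G$ is trivial, and $\theta=1$ on $(P\times H)^0$. Thus $\theta$ has finite image in the torsion-free group $X^*(G_{\bar k})$ and is trivial. We obtain characters $\varpi$ of $P$ and $\nu_0$ of $H$ with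
\[
f(p^{-1}g)=\varpi(p)f(g),\qquad f(gh)=\nu_0(h)f(g).
\]
Conversely, an element stabilizing the line $\bar kf$ under left translation stabilizes $D$ and so lies in $P$.

Over $\bar k$, fix a maximal torus $T'\subset B$ and the Levi subgroup $L'$ of $P$ containing it. In the finite-dimensional $G$-module spanned by the left translates of $f$, the vector $f$ is a highest weight vector of weight $\varpi$ whose line has stabilizer exactly $P$. So $\langle\varpi,\beta^\vee\rangle$ is zero for the simple roots $\beta$ of $L'$ and positive for the other simple roots. If $\alpha$ is a root in $\mathfrak u$, then $\alpha^\vee$ is a nonnegative combination of simple coroots involving one of the second kind. Hence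
\begin{equation}\label{eq:regular}
\langle\varpi,\alpha^\vee\rangle>0\quad\text{for every root $\alpha$ in $\mathfrak u$.}
\end{equation}

\emph{Step 2: the Levi subgroup.} For $g\in BH$ define $\Psi(g)\in\mathfrak g^*\cong\mathfrak g$ by
\[
\Psi(g)(\xi)=\frac{d}{d\epsilon}\Big|_{\epsilon=0}\frac{f(\exp(-\epsilon\xi)g)}{f(g)},
\]
computed over the dual numbers. The factor $\nu_0(h)$ cancels, so $\Psi(gh)=\Psi(g)$ for $h\in H$. From $\exp(-\epsilon\xi)p=p\exp(-\epsilon\operatorname{Ad}(p^{-1})\xi)$ we get $\Psi(pg)=\operatorname{Ad}(p)\Psi(g)$ for $p\in P$. Finally $\Psi(g)|_{\mathfrak p}=d\varpi$. So $\Psi$ takes values in the $P$-stable affine space $\mathcal A=\{\ell\in\mathfrak g^*:\ell|_{\mathfrak p}=d\varpi\}$.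

Let $\zeta\in\mathfrak l'$ represent $d\varpi|_{\mathfrak l'}$. It is fixed by $L'$, so it lies in the center of $\mathfrak l'$ and in $\mathfrak t'$. Both $\langle\zeta,\cdot\rangle$ and $d\varpi$ vanish on $\mathfrak u$, so $\zeta\in\mathcal A$ and $\mathcal A=\zeta+\mathfrak p^\perp=\zeta+\mathfrak u$. For a root $\alpha$ in $\mathfrak u$,
\[
\alpha(\zeta)\langle e_\alpha,e_{-\alpha}\rangle=\langle[\zeta,e_\alpha],e_{-\alpha}\rangle=\langle\zeta,[e_\alpha,e_{-\alpha}]\rangle=d\varpi([e_\alpha,e_{-\alpha}]),
\]
which is a nonzero multiple of $\langle\varpi,\alpha^\vee\rangle$. By \eqref{eq:regular}, $\operatorname{ad}\zeta$ is invertible on $\mathfrak u$. The stabilizer $U_\zeta$ is therefore a connected group with zero Lie algebra, hence trivial. The orbit $U\zeta\subset\zeta+\mathfrak u$ has full dimension, and it is closed because orbits of unipotent groups on affine varieties are closed. So $U$ acts simply transitively on $\mathcal A$. Since $P=UL'$ and $L'$ fixes $\zeta$, we have $P_\zeta=L'$, and the stabilizer in $P$ of any point of $\mathcal A$ is a Levi subgroup.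

Put $L=P_{\Psi(1)}$. It is defined over $k$ because $f\in k[G]$ makes $\Psi(1)$ a $k$-point. For $p\in P\cap H$ we have $\operatorname{Ad}(p)\Psi(1)=\Psi(p)=\Psi(1)$. So $P\cap H\subset L$, that is, $P\cap H=L\cap H$.

\emph{Step 3: $M=(L\cap H)^0$ is transitive on the flag variety of $L$.} Since $P\subset PBH=BH$, we have $P=B(P\cap H)=B(L\cap H)$. From $U\subset B\subset UL$ we get $B=UB_L$, where $B_L=B\cap L$ is a Borel subgroup of $L$. Projecting $P=UB_L(L\cap H)$ to $L$ gives $L=B_L(L\cap H)$, so $L\cap H$ is transitive on $L/B_L$. The orbits of the normal subgroup $M$ of finite index are finite in number and all of the same dimension, hence closed, hence open; as $L/B_L$ is connected, $M$ is transitive. Therefore $\mathfrak l=\mathfrak m+\mathfrak b'$ for every Borel subalgebra $\mathfrak b'$ of $\mathfrak l$. Taking orthogonals in $\mathfrak l$, we find that $\mathfrak m^\perp$ meets $\operatorname{Lie}R_u(B')$ trivially for every Borel subgroup $B'$ of $L$. Every nilpotent $x\in\mathfrak l$ lies in such a subalgebra, because the unipotent group $\exp(\bar kx)$ lies in a Borel subgroup. So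
\begin{equation}\label{eq:nonilp}
\mathfrak m^\perp\subset\mathfrak l\ \text{ contains no nonzero nilpotent element.}
\end{equation}

\emph{Step 4: $[L,L]\subset M$.} Filter $W$ by $M$-submodules with $R_u(M)$ acting trivially on the graded pieces. If $x\in\operatorname{Lie}R_u(M)$ and $y\in\mathfrak m$, then $x$ and $xy$ lower the filtration, so $x$ is nilpotent and $\langle x,y\rangle=0$. By \eqref{eq:nonilp}, $x=0$. Hence $M$ is reductive and $\mathfrak l=\mathfrak m\oplus\mathfrak m^\perp$. A vector of $\mathfrak m^\perp$ of nonzero weight for a torus $S\subset M$ shifts the $S$-weights of $W$ and is nilpotent, hence zero. So all tori of $M$ act trivially on $\mathfrak m^\perp$, and since semisimple elements are dense in $M$, we get $[\mathfrak m,\mathfrak m^\perp]=0$. For $x,y\in\mathfrak m^\perp$ and $z\in\mathfrak m$ it follows that $\langle[x,y],z\rangle=\langle x,[y,z]\rangle=0$. Thus $\mathfrak m^\perp$ is an ideal of $\mathfrak l$. It is stable under a maximal torus $S'$ of $L$ and contains no root vector, so it lies in $\mathfrak s'$; and for $x\in\mathfrak m^\perp$ the element $[x,e_\alpha]=\alpha(x)e_\alpha$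 lies in $\mathfrak m^\perp$, so $\alpha(x)=0$ for all roots $\alpha$ of $L$. Hence $\mathfrak m^\perp$ is central, and $[\mathfrak l,\mathfrak l]=[\mathfrak m,\mathfrak m]\subset\mathfrak m$. Since $[L,L]$ is connected, $[L,L]\subset M\subset H$.
\end{proof}

\begin{remark}\label{rem:free}
The proposition gives a concrete form of the condition in the theorem: $P_X=B$ if and only if $N\cap H=1$. If $P_X=B$, then $B\cap H$ lies in the torus $L$. If $P_X\neq B$, then $H$ contains the nontrivial unipotent radical of the Borel subgroup $B\cap[L,L]$ of $[L,L]$, which lies in $N$.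
\end{remark}

\section{If $P_X\neq B$, then $X$ is not tempered}\label{sec:necessity}

Suppose that $P=P_X\neq B$ and that $\pi=L^2(X)\prec\lambda_G$. Choose $x_0\in\mathring X(k)$, which exists by \eqref{eq:orbits}, and let $H,U,L$ be as in Proposition~\ref{prop:local}. Fix any $T$, $A$, $K$ as in Section~\ref{sec:structure}. Since $P\neq B$, the group $[L,L]$ is a nontrivial semisimple group, and it has the Borel subgroup $B\cap[L,L]$ defined over $k$. A semisimple group with a proper parabolic $k$-subgroup is isotropic, so there is a nontrivial $k$-cocharacter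
\[
\gamma:\mathbb G_m\to[L,L]\subset H .
\]
This is where quasi-splitness is essential. For a $\gamma$-stable space $\mathfrak v$ let $\Sigma(\mathfrak v)$ be the sum of the absolute values of the weights of $\gamma$ on $\mathfrak v$, with multiplicity. Put $a=\gamma(\tau)$ with $|\tau|>1$. We bound a matrix coefficient at $a$ from below and $\Xi(a)$ from above.

\emph{The action on the open orbit.} We have $\mathring X=Px_0\cong P/(P\cap H)$. Since $P=UL$ and $P\cap H\subset L$, the map $(u,y)\mapsto uy$ is a $k$-isomorphism $U\times Y\to\mathring X$, where $Y=Lx_0$. The group $[L,L]$ is normal in $L$ and fixes $x_0$, so it fixes $Y$ pointwise, and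
\[
a\cdot(u,y)=(aua^{-1},y).
\]
The character $\chi$ is trivial on $U(k)$: there is a $k$-cocharacter $\gamma_P$ of $L$ with $\gamma_P(z)u\gamma_P(z)^{-1}\to1$ as $z\to0$ for all $u\in U(k)$, and $\chi$ is continuous and invariant under conjugation. So $\mu$ is $U(k)$-invariant, and by the uniqueness of Haar measure $\mu|_{\mathring X(k)}=du\otimes\nu$ for a Radon measure $\nu$ on $Y(k)$.

\emph{Lower bound.} Let $(e_i)$ be a basis of $\mathfrak u$ of $\gamma$-weight vectors with weights $c_i$. The character $\det\operatorname{Ad}|_{\mathfrak u}$ of $L$ is trivial on $[L,L]$, so $\sum c_i=0$. Hence $a$ preserves $du\otimes\nu$, and $\chi(a)=1$. Let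
\[
V=\exp\Bigl\{\sum y_ie_i:|y_i|\le1\Bigr\}\times Y_1,
\]
with $Y_1$ a compact neighborhood of $x_0$ in $Y(k)$; then $\mu(V)>0$ because $\mu$ has full support. The set $aV\cap V$ is cut out by $|y_i|\le\min(1,|\tau|^{c_i})$, and the negative $c_i$ add up to $-\frac12\Sigma(\mathfrak u)$. So $\mu(aV\cap V)=\mu(V)|\tau|^{-\Sigma(\mathfrak u)/2}$. The set $KV$ is compact and $\chi|_K=1$, so $f=1_{KV}$ is a $K$-fixed vector with $f\ge1_V$. By positivity and Lemma~\ref{lem:upper},
\begin{equation}\label{eq:lower}
\mu(V)\,|\tau|^{-\Sigma(\mathfrak u)/2}=\langle\pi(a)1_V,1_V\rangle\le\langle\pi(a)f,f\rangle\le\mu(KV)\,\Xi(a).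
\end{equation}

\emph{Upper bound.} Maximal split tori are $G(k)$-conjugate, and the relative Weyl group is represented in $G(k)$ and moves every point of $\mathfrak a$ into $\mathfrak a^+$. So $\gamma=g'\gamma^+g'^{-1}$ with $g'\in G(k)$ and $\gamma^+\in X_*(A)\cap\mathfrak a^+$. Then $\log_T\gamma^+(\tau)=(\log|\tau|)\gamma^+\in\mathfrak a^+$, and (F3), (F4) give
\[
\Xi(a)\le C(1+\log|\tau|)^r\,\delta(\gamma^+(\tau))^{-1/2}.
\]
The weights of $\gamma^+$ on $\mathfrak g$ are those of $\gamma$. They are nonnegative on $\mathfrak n$, zero on $\mathfrak t$, and the opposites of the former on $\mathfrak g/\mathfrak b$. Hence $\delta(\gamma^+(\tau))=|\tau|^{\Sigma(\mathfrak g)/2}$. The trace form identifies $\mathfrak g/\mathfrak p$ with $\mathfrak u^*$ as $L$-modules, so $\Sigma(\mathfrak g)=2\Sigma(\mathfrak u)+\Sigma(\mathfrak l)$. Inserting this in \eqref{eq:lower} and canceling $|\tau|^{-\Sigma(\mathfrak u)/2}$, we obtain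
\[
\mu(V)\le C(1+\log|\tau|)^r\,|\tau|^{-\Sigma(\mathfrak l)/4}.
\]
Now $\Sigma(\mathfrak l)>0$, since otherwise the nontrivial torus $\gamma(\mathbb G_m)$ would be central in the semisimple group $[L,L]$. Letting $|\tau|\to\infty$ gives a contradiction. This proves that $P_X=B$ if $X$ is tempered. (In Example~\ref{ex:standard} with $n=3$ one has $\Sigma(\mathfrak u)=2$ and $\Sigma(\mathfrak l)=4$, which accounts for the rates $|\tau|^{-1}$ and $|\tau|^{-2}$.)

\section{If $P_X=B$: reduction to an integrability statement}\label{sec:weight}

Assume $P_X=B$. By \eqref{eq:orbits}, $L^2(X)$ is the direct sum of the spaces $L^2(O,\mu|_O)$ over the $G(k)$-orbits $O$, so it suffices to prove $L^2(O)\prec\lambda_G$ for each $O$. Choose $x_0\in O\cap\mathring X(k)$ and put $H=G_{x_0}$. Proposition~\ref{prop:local} with $P=B$ provides a maximal $k$-torus $T$ of $B$ with $B\cap H\subset T$. We use this $T$, and the corresponding $A$ and $K$, in Section~\ref{sec:structure}.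

\subsection{The function $F$}

As in Example~\ref{ex:quadric}, we want a continuous $w\ge0$ on $O$ that scales by $\delta(t)^{-1}$ under $t\in T(k)\cap G^1$. A natural source is the following. Let $\mathfrak q$ be a subspace with $\mathfrak n\subset\mathfrak q\subset\mathfrak b$ and $\dim\mathfrak q=\dim X$, and let $w(x)$ be the $\mu$-volume of the parallelepiped spanned at $x$ by the vector fields of a basis of $\mathfrak q$. Since $B$ acts on the top exterior power of $\mathfrak q$ through $\det\operatorname{Ad}|_{\mathfrak n}$, the homogeneity is the right one. But $w(x_0)\neq0$ requires $\mathfrak q\cap\mathfrak h=0$, and in particular $\mathfrak n\cap\mathfrak h=0$. By Remark~\ref{rem:free} this fails at every point of $\mathring X$ when $P_X\neq B$; it is here that the hypothesis enters. This description is only a guide: we define $w$ through a function on $G$.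

Put $\mathfrak t_0=\mathfrak b\cap\mathfrak h\subset\mathfrak t$, choose a complement $\mathfrak t=\mathfrak t_0\oplus\mathfrak t_1$ over $k$, and let $\mathfrak q=\mathfrak t_1+\mathfrak n$. Then $\mathfrak h\cap\mathfrak q=\mathfrak t_0\cap\mathfrak q=0$. Since $BH$ is open, $\mathfrak b+\mathfrak h=\mathfrak g$; this is the use of sphericity. It gives
\[
d:=\dim\mathfrak h=\dim\mathfrak g-\dim\mathfrak b+\dim\mathfrak t_0=\dim\mathfrak n+\dim\mathfrak t_0=\dim\mathfrak g/\mathfrak q .
\]
Fix $0\neq\omega_{\mathfrak h}\in\wedge^d\mathfrak h$, identify $\wedge^d(\mathfrak g/\mathfrak q)$ with $k$, and define $F\in k[G]$ by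
\[
F(g)=\text{image of }\operatorname{Ad}(g)\omega_{\mathfrak h}\text{ in }\wedge^d(\mathfrak g/\mathfrak q).
\]
Then $F(1)\neq0$. The group $B$ acts trivially on $\mathfrak b/\mathfrak n$, so $\mathfrak q$ is $\operatorname{Ad}(B)$-stable with $\det\operatorname{Ad}(b)|_{\mathfrak q}=\det\operatorname{Ad}(b)|_{\mathfrak n}$. Also $\det\operatorname{Ad}|_{\mathfrak g}=1$, because the connected group $G$ preserves a nondegenerate form. Therefore, for $b\in B$ and $h\in H$,
\begin{equation}\label{eq:equivariance}
F(bg)=\det(\operatorname{Ad}(b)|_{\mathfrak n})^{-1}F(g),\qquad F(gh)=\det(\operatorname{Ad}(h)|_{\mathfrak h})F(g).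
\end{equation}
In Example~\ref{ex:quadric}, $\mathfrak h=kx_0$, $\mathfrak t_0=0$, $\mathfrak q=\mathfrak b$, and $F$ is the function found there.

\begin{proposition}\label{prop:integrable}
For every $0<s<\frac12$ the function $|F|^{-s}$ is locally integrable on $G(k)$.
\end{proposition}

We prove this in Section~\ref{sec:singular} and now deduce the theorem from it.

\subsection{Descent to the orbit}

The function $|F|$ is not right $H(k)$-invariant, but its defect is exactly compensated by $\chi$.

\begin{lemma}\label{lem:w}
The formula $w(gx_0)=\chi(g)|F(g)|$ defines a continuous function on $O$ with $w(tx)=\chi(t)\delta(t)^{-1}w(x)$ for $t\in T(k)$. For every compact $\Omega\subset O$ and $0<s<\frac12$ one has $\int_\Omega w^{-s}\,d\mu<\infty$.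
\end{lemma}

\begin{proof}
Let $d_lh$ be a left Haar measure on $H(k)$. For a nonnegative Borel function $\phi$ on $G(k)$ put
\[
\bar\phi(gx_0)=\int_{H(k)}\phi(gh)\,d_lh,\qquad J(\phi)=\int_O\bar\phi\,d\mu .
\]
The eigenproperty of $\mu$ gives $J(\phi(g_1^{-1}\,\cdot))=\chi(g_1)J(\phi)$. So $\phi\mapsto J(\phi\chi^{-1})$ extends to a nonzero left-invariant positive functional on $C_c(G(k))$, and
\begin{equation}\label{eq:weil}
J(\phi)=c\int_{G(k)}\phi\,\chi\,dg
\end{equation}
with $c>0$ for $0\le\phi\in C_c(G(k))$. Both sides are integrals against Radon measures on $G(k)$, so \eqref{eq:weil} holds for all nonnegative Borel $\phi$.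

Let $h_1\in H(k)$ and $\Delta(h_1)=|\det\operatorname{Ad}(h_1)|_{\mathfrak h}|$. Conjugation by $h_1$ pulls a left-invariant volume form on $H$ back to $\det\operatorname{Ad}(h_1)|_{\mathfrak h}$ times itself, so $\operatorname{vol}(Eh_1^{-1})=\operatorname{vol}(h_1Eh_1^{-1})=\Delta(h_1)\operatorname{vol}(E)$ for $d_lh$. Hence $J(\phi(\cdot\,h_1))=\Delta(h_1)J(\phi)$. Since $G(k)$ is unimodular, \eqref{eq:weil} gives $J(\phi(\cdot\,h_1))=\chi(h_1)^{-1}J(\phi)$. So $\Delta=\chi^{-1}$ on $H(k)$, and by \eqref{eq:equivariance} the function $\chi|F|$ is right $H(k)$-invariant. Thus $w$ is well defined and continuous, and its behavior under $T(k)$ follows from \eqref{eq:equivariance}.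

The compact set $\Omega$ is the image of a compact set $Q\subset G(k)$, because $G(k)\to O$ is open. Take $0\le\phi_0\in C_c(G(k))$ positive on $Q$. Then $\bar\phi_0$ is continuous and positive on $\Omega$, and after scaling $\bar\phi_0\ge1$ on $\Omega$. For $\phi=\phi_0\,\chi^{-s}|F|^{-s}$ we have $\bar\phi=\bar\phi_0\,w^{-s}$, so \eqref{eq:weil} and Proposition~\ref{prop:integrable} give
\[
\int_\Omega w^{-s}\,d\mu\le c\int_{G(k)}\phi_0\,\chi^{1-s}|F|^{-s}\,dg<\infty.\qedhere
\]
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:main}}

Let $f\in C_c(O)$ and $\Omega=K\operatorname{supp}f$, a compact $K$-stable set. Then $|\langle\pi(g)f,f\rangle|\le\|f\|_\infty^2\Phi(g)$ with $\Phi(g)=\langle\pi(g)1_\Omega,1_\Omega\rangle$, and $\Phi$ is $K$-bi-invariant because $1_\Omega$ is $K$-fixed. Let $t\in T^+\cap G^1$. Then $\chi(t)=1$ and $\Phi(t)=\mu(t\Omega\cap\Omega)$. Let $C_1>0$ bound $w$ on $\Omega$. For $x\in t\Omega\cap\Omega$ we have $\delta(t)w(x)=w(t^{-1}x)\le C_1$, that is, $1\le C_1^s\delta(t)^{-s}w(x)^{-s}$. Integrating over $t\Omega\cap\Omega$, we get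
\[
\Phi(t)\le C_1^s\,\delta(t)^{-s}\int_\Omega w^{-s}\,d\mu ,
\]
and the integral is finite for $0<s<\frac12$ by Lemma~\ref{lem:w}. Since $C_c(O)$ is dense in $L^2(O)$, Lemma~\ref{lem:criterion} gives $L^2(O)\prec\lambda_G$. Hence $L^2(X)\prec\lambda_G$, and $X$ is tempered. Together with Section~\ref{sec:necessity} this proves Theorem~\ref{thm:main}, once Proposition~\ref{prop:integrable} is established.

\section{The singularities of $F$}\label{sec:singular}

By \eqref{eq:equivariance}, $F$ does not vanish on $BH$, and $F(g)\neq0$ forces $\mathfrak b+\operatorname{Ad}(g)\mathfrak h=\mathfrak g$, that is, $g\in BH$. So the zero set of $F$ is $G\setminus BH$, whose components, multiplicities and singularities depend on $H$. We avoid describing them. Instead we degenerate $\mathfrak h$ to a standard subspace, compute for that subspace, and return by semicontinuity. The semicontinuity theorem is a complex analytic statement, so we work over $\mathbb C$ first and transfer the result to $k$ afterward. Only the linear position of $\mathfrak h$ matters; it need not be a subalgebra.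

\subsection{The complex case}

\begin{proposition}\label{prop:complex}
Let $G$ be a connected complex reductive group, $B=TN$ a Borel subgroup, $\mathfrak t=\mathfrak t_0\oplus\mathfrak t_1$, $\mathfrak q=\mathfrak t_1+\mathfrak n$ and $d=\dim\mathfrak g/\mathfrak q$. Let $\mathfrak h\subset\mathfrak g$ be a $d$-dimensional subspace with $\mathfrak t_0\subset\mathfrak h$ and $\mathfrak h\cap\mathfrak q=0$. Fix $0\neq\omega_{\mathfrak h}\in\wedge^d\mathfrak h$, and let $F(g)\in\wedge^d(\mathfrak g/\mathfrak q)\cong\mathbb C$ be the image of $\operatorname{Ad}(g)\omega_{\mathfrak h}$. Then $|F|_{\mathbb C}^{-s}=(F\bar F)^{-s}$ is locally integrable on $G$ for every $0<s<\frac12$.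
\end{proposition}

We recall the analytic input. For a holomorphic function $u\not\equiv0$ on a connected complex manifold, $\varphi=\frac12\log|u|_{\mathbb C}$ is plurisubharmonic (psh) and locally integrable, and $e^{-2s\varphi}=|u|_{\mathbb C}^{-s}$. \emph{H\"ormander's compactness theorem}: a sequence of psh functions on a connected manifold that is locally uniformly bounded above either tends to $-\infty$ locally uniformly or has a subsequence converging in $L^1_{\mathrm{loc}}$. For a psh function $\varphi$ and a compact set $\mathcal K$ put
\[
c_{\mathcal K}(\varphi)=\sup\{c\ge0:e^{-2c\varphi}\text{ is integrable near }\mathcal K\}.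
\]
\emph{Semicontinuity} \cite[Main Theorem 0.2]{DK}: if $\varphi_j\to\varphi$ in $L^1_{\mathrm{loc}}$ are psh functions on a complex manifold and $s<c_{\mathcal K}(\varphi)$, then $e^{-2s\varphi_j}\to e^{-2s\varphi}$ in $L^1$ on a neighborhood of $\mathcal K$.

\begin{proof}[Proof of Proposition~\ref{prop:complex}]
For any $\omega\in\wedge^d\mathfrak g$ let $F_\omega(g)$ be the image of $\operatorname{Ad}(g)\omega$ in $\wedge^d(\mathfrak g/\mathfrak q)$. It is linear in $\omega$, and the first identity in \eqref{eq:equivariance} holds for $F_\omega$, with the same proof.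

\emph{Step 1: degeneration.} Let $N^-$ be the unipotent radical of the Borel subgroup opposite to $B$ with respect to $T$, and put $\mathfrak c=\mathfrak t_0\oplus\mathfrak n^-$. Both $\mathfrak c$ and $\mathfrak h$ are complements of $\mathfrak q$, so $\mathfrak h=\{x+\beta(x):x\in\mathfrak c\}$ for a linear map $\beta:\mathfrak c\to\mathfrak q$, and $\beta|_{\mathfrak t_0}=0$ because $\mathfrak t_0\subset\mathfrak h$. Let $\gamma$ be a cocharacter of $T$ with $\langle\alpha,\gamma\rangle>0$ for all roots $\alpha$ in $\mathfrak n$. For $x\in\mathfrak g_{-\alpha}$,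
\[
z^{\langle\alpha,\gamma\rangle}\operatorname{Ad}(\gamma(z))(x+\beta(x))=x+\beta_z(x),\qquad\beta_z(x)=z^{\langle\alpha,\gamma\rangle}\operatorname{Ad}(\gamma(z))\beta(x).
\]
The vector $\beta(x)$ lies in $\mathfrak t_1+\mathfrak n$, where the weights of $\gamma$ are nonnegative, so $\beta_z(x)\to0$ as $z\to0$. Put $\beta_z=0$ on $\mathfrak t_0$. Let $(x_i)$ be a basis of $\mathfrak c$ of $T$-weight vectors, $\omega_z=\bigwedge_i(x_i+\beta_z(x_i))$ and $\omega_0=\bigwedge_ix_i$, and normalize $\omega_{\mathfrak h}=\bigwedge_i(x_i+\beta(x_i))$. Then $\operatorname{Ad}(\gamma(z))\omega_{\mathfrak h}=z^{-e}\omega_z$, where $e$ is the sum of the $\langle\alpha,\gamma\rangle$ over the roots $\alpha$ in $\mathfrak n$. With $F_z=F_{\omega_z}$ and $F_0=F_{\omega_0}$ we obtain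
\begin{equation}\label{eq:degeneration}
F(g\gamma(z))=z^{-e}F_z(g)\ \ (z\neq0),\qquad F_z\to F_0\text{ locally uniformly as }z\to0,
\end{equation}
and $F_z(1)=F_0(1)\neq0$.

\emph{Step 2: the limit function.} The subspace $\mathfrak c$ satisfies $\mathfrak n^-\subset\mathfrak c\subset\mathfrak t+\mathfrak n^-$, so it is $N^-$-stable, and the unipotent group $N^-$ fixes $\omega_0$. Hence $F_0$ is explicit on the big cell:
\[
F_0(b\bar n)=\det(\operatorname{Ad}(b)|_{\mathfrak n})^{-1}F_0(1)\qquad(b\in B,\ \bar n\in N^-).
\]
Let $\mathcal K$ be a maximal compact subgroup adapted to $T$, so that $T=(\mathcal K\cap T)\exp\mathfrak a_0$ with $\mathfrak a_0=X_*(T)\otimes\mathbb R\subset\mathfrak t$, and write the Iwasawa decomposition as $g=\kappa(g)\exp(Z(g))n(g)$ with $\kappa(g)\in\mathcal K$, $Z(g)\in\mathfrak a_0$, $n(g)\in N$. Let $\rho_0$ be the half-sum of the positive real roots with multiplicity. All multiplicities are $2$, so $\rho_0$ is the sum of the positive roots of $T$, and $|\det\operatorname{Ad}(\exp Z)|_{\mathfrak n}|_{\mathbb C}=e^{2\rho_0(Z)}$. For $\bar n\in N^-$ we have $\kappa(\bar n)^{-1}=\exp(Z(\bar n))n(\bar n)\,\bar n^{-1}\in BN^-$,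 so
\[
|F_0(\kappa(\bar n)^{-1})|_{\mathbb C}=e^{-2\rho_0(Z(\bar n))}|F_0(1)|_{\mathbb C}.
\]
The function $\phi(\kappa)=|F_0(\kappa^{-1})|_{\mathbb C}^{-s}$ on $\mathcal K$ is right invariant under $\mathcal K\cap T$, where $|\det\operatorname{Ad}|_{\mathfrak n}|_{\mathbb C}=1$. For such functions Harish-Chandra's formula reads
\[
\int_{\mathcal K}\phi(\kappa)\,d\kappa=c\int_{N^-}\phi(\kappa(\bar n))\,e^{-2\rho_0(Z(\bar n))}\,d\bar n ,
\]
and since inversion preserves $d\kappa$,
\[
\int_{\mathcal K}|F_0(\kappa)|_{\mathbb C}^{-s}\,d\kappa=c'\int_{N^-}e^{-(\Lambda+\rho_0)(Z(\bar n))}\,d\bar n,\qquad\Lambda=(1-2s)\rho_0 .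
\]
For $s<\frac12$ the form $\Lambda$ is strictly dominant, and then the integral converges by Gindikin--Karpelevi\v{c} \cite[Ch.~IV, \S6]{Hel}; it only involves the derived group of $G$. (For $\mathrm{SL}_2$ it is $\int_{\mathbb C}(1+y\bar y)^{-(2-2s)}$, finite exactly for $s<\frac12$.) Haar measure on $G=B\mathcal K$ is $d_lb\,d\kappa$, every compact subset of $G$ lies in $Q\mathcal K$ for some compact $Q\subset B$, and $F_0$ is left $B$-equivariant. So $|F_0|_{\mathbb C}^{-s}$ is locally integrable on $G$ for all $0<s<\frac12$. In particular $\varphi=\frac12\log|F_0|_{\mathbb C}$ has $c_{\mathcal K}(\varphi)\ge\frac12$.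

\emph{Step 3: back to $F$.} Let $z_j\to0$, $z_j\neq0$, and $\varphi_j=\frac12\log|F_{z_j}|_{\mathbb C}$. By \eqref{eq:degeneration} the $\varphi_j$ are locally uniformly bounded above and converge pointwise to $\varphi$ off the null set $\{F_0=0\}$. No subsequence tends to $-\infty$, so by H\"ormander's theorem every subsequence has a further subsequence converging in $L^1_{\mathrm{loc}}$, and the limit equals $\varphi$ almost everywhere. Hence $\varphi_j\to\varphi$ in $L^1_{\mathrm{loc}}(G)$. Fix $s<\frac12$. By semicontinuity there are a neighborhood $\mathcal U$ of $\mathcal K$ and $z\neq0$ such that $|F_z|_{\mathbb C}^{-s}$ is integrable on $\mathcal U$. By \eqref{eq:degeneration}, $|F|_{\mathbb C}^{-s}$ is integrable on $\mathcal U\gamma(z)$, and by left $B$-equivariance on $b\,\mathcal U\gamma(z)$ for every $b\in B$. These sets contain neighborhoods of all points of $B\mathcal K\gamma(z)=G$.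
\end{proof}

Semicontinuity controls $F_z$ for small $z$ only near a fixed compact set. The left $B$-equivariance is what makes this enough, since $B\backslash G$ is compact.

\subsection{Transfer to $k$}

There is a field embedding $\iota:k\hookrightarrow\mathbb C$, because $k$ has characteristic zero and the cardinality of the continuum. For $p$-adic $k$ it has no continuity property, so integrals cannot be compared directly. But on a resolution of singularities integrability is decided by finitely many integers, and these do not change under extension of the ground field. We write $(\cdot)^\iota$ for base change along $\iota$.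

\begin{lemma}\label{lem:transfer}
Let $G$ be a connected reductive $k$-group, $0\neq F\in k[G]$ and $s>0$. If $|F^\iota|_{\mathbb C}^{-s}$ is locally integrable on $G^\iota(\mathbb C)$, then $|F|^{-s}$ is locally integrable on $G(k)$.
\end{lemma}

\begin{proof}
By Hironaka's theorem there is a log resolution over $k$ of the divisor of $F$: a projective birational morphism $\sigma:\widetilde G\to G$ with $\widetilde G$ smooth, such that the exceptional locus and the zero set of $F\circ\sigma$ lie in a simple normal crossings divisor $\sum E_j$. This means that the components $E_j$ are irreducible and smooth over $k$, and that at every point the local equations of the $E_j$ through it are part of a regular system of parameters. Let $\omega_G$ be an invariant volume form on $G$ over $k$; it has no zeros, and it defines Haar measure on $G(k)$ and on $G^\iota(\mathbb C)$. Write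
\[
\operatorname{div}(F\circ\sigma)=\sum a_jE_j,\qquad\operatorname{div}(\sigma^*\omega_G)=\sum b_jE_j .
\]
Let $G'\subset G$ be a dense open subvariety over which $\sigma$ is an isomorphism. Over $k$ and over $\mathbb C$, the points outside $G'$ and outside $\sigma^{-1}(G')$ form null sets, so integrals on $G$ can be computed on $\widetilde G$ against the measure defined by $\sigma^*\omega_G$.

\emph{Over $\mathbb C$.} Each $E_j^\iota$ is smooth, so its components occur with multiplicities $a_j$ and $b_j$ in the two divisors after base change. Take a point of $E_j^\iota$ on no other $E_i^\iota$, with local coordinates $y_1,\dots,y_n$ in which $E_j^\iota=\{y_1=0\}$. On a small compact neighborhood of the point, $|F^\iota\circ\sigma|_{\mathbb C}^{-s}$ times the density of the measure is $\asymp|y_1|_{\mathbb C}^{\,b_j-sa_j}$. The image of the neighborhood in $G^\iota(\mathbb C)$ is compact, so the integral is finite by hypothesis. Hence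
\begin{equation}\label{eq:exponents}
b_j-sa_j>-1\quad\text{for all }j.
\end{equation}

\emph{Over $k$.} Let $y\in\widetilde G(k)$. Complete the local equations $y_j$ of the $E_j$ through $y$ to a regular system of parameters at the rational point $y$. It defines a morphism to affine space that is \'etale at $y$, hence a $k$-analytic coordinate system near $y$. In these coordinates $F\circ\sigma$ is a unit times $\prod y_j^{a_j}$, and the coefficient of $\sigma^*\omega_G$ is a unit times $\prod y_j^{b_j}$. So the integrand is $\asymp\prod|y_j|^{\,b_j-sa_j}$, which is integrable near $y$ by \eqref{eq:exponents}. Since $\sigma$ is projective, $\widetilde G(k)$ is closed in $G(k)\times\mathbb P^{n'}(k)$ for some $n'$, so the preimage in $\widetilde G(k)$ of a compact set $Q\subset G(k)$ is compact. Therefore $\int_Q|F|^{-s}\,dg<\infty$.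
\end{proof}

The implication goes in one direction only, since $E_j(k)$ may be empty. In Example~\ref{ex:quadric} with $D$ not a square, $F$ has no zero on $G(k)$, while over $\mathbb C$ it has simple zeros and integrability stops at $s=1$.

\begin{proof}[Proof of Proposition~\ref{prop:integrable}]
The data $B$, $T$, $\mathfrak t_0$, $\mathfrak t_1$, $\mathfrak h$, $\omega_{\mathfrak h}$ of Section~\ref{sec:weight} are defined over $k$, and the relations $\mathfrak t_0\subset\mathfrak h$, $\mathfrak h\cap\mathfrak q=0$ and $\dim\mathfrak h=\dim\mathfrak g/\mathfrak q$ persist after base change along $\iota$. So Proposition~\ref{prop:complex} applies to $F^\iota$, and Lemma~\ref{lem:transfer} gives the claim for every $0<s<\frac12$.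
\end{proof}

The proof of Theorem~\ref{thm:main} is complete.

\begin{thebibliography}{9}

\bibitem{BP} Rapha\"el Beuzart-Plessis, \emph{Introduction to the relative Langlands program}, arXiv:2509.18062 (2025).

\bibitem{DK} Demailly and Koll\'ar, Ann. Sci. \'ENS \textbf{34} (2001).

\bibitem{Hel} Helgason, \emph{Groups and Geometric Analysis}.

\bibitem{Wal} Waldspurger, \emph{La formule de Plancherel}.

\end{thebibliography}
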